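\title{Admissible blowup rates for radial type II solutions of the focusing quintic wave equation in $\mathbb{R}^3$}

\begin{abstract}
We study radial finite-energy solutions of $u_{tt}-\Delta u=u^5$ in $\mathbb{R}^3$ that blow up at $r=t=0$ by concentrating one rescaled ground state $\lambda(t)^{1/2}W(\lambda(t)x)$. Writing $\lambda(t)=t^{-1-\nu(t)}$, we show that $\nu(t)$ need not converge as $t\to0^+$: every pair $0\le\alpha\le\beta\le\infty$ occurs as $(\liminf\nu,\limsup\nu)$. This answers a question of Donninger, Huang, Krieger and Schlag. More generally, we characterize the admissible rates: they are those for which $\lambda^{-1/2}$ is asymptotic to a positive function $m$ with $m(0)=0$ and $m'\in L^2$. The construction reads the equation for $v=ru$ as an evolution in $r$, which is defocusing, and prescribes $u(t,0)=\lambda(t)^{1/2}$ on the time axis.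
\end{abstract}

\section{Introduction}

\subsection{The question}

We consider real-valued solutions of the focusing wave equation
\begin{equation}\label{eq:nlw}
\Box u=u^5,\qquad \Box=\partial_t^2-\Delta,\qquad x\in\mathbb{R}^3,
\end{equation}
in the energy space $\mathcal{H}=\dot H^1\times L^2(\mathbb{R}^3)$, where it is locally well-posed. A \emph{solution} on an interval $I$ is a function with $(u,u_t)\in C(I;\mathcal{H})$ and $u\in L^5_{\mathrm{loc}}(I;L^{10})$ that satisfies Duhamel's formula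
\[
u(t)=\cos((t-s)|\nabla|)u(s)+\frac{\sin((t-s)|\nabla|)}{|\nabla|}u_t(s)+\int_s^t\frac{\sin((t-s')|\nabla|)}{|\nabla|}u^5(s')\,ds'
\]
for $s,t\in I$. Its energy
\[
E(u,u_t)=\int_{\mathbb{R}^3}\Big[\tfrac12\big(u_t^2+|\nabla u|^2\big)-\tfrac16u^6\Big]\,dx
\]
is conserved. The scaling $u\mapsto\lambda^{1/2}u(\lambda t,\lambda x)$ preserves the equation, the energy and the norm of $\mathcal{H}$. Applied to the stationary solution (ground state) $W(x)=(1+|x|^2/3)^{-1/2}$, it gives the stationary solutions $W_\lambda(x)=\lambda^{1/2}W(\lambda x)$, which all have the same norm and live on the spatial scale $1/\lambda$. A solution can therefore become singular with bounded norm, by staying close to $W_{\lambda(t)}$ while $\lambda(t)\to\infty$. This paper determines which functions $\lambda(t)$ occur.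

We place the singularity at $r=t=0$, where $r=|x|$, and approach it as $t\to0^+$. A radial solution on $(0,t_0]$ \emph{blows up precisely at $r=t=0$} if it has no extension as a solution past $t=0$, and if the singularity is located only at the origin. We take the second requirement to mean that, for some $\theta>0$, $u$ extends to a distributional solution of \eqref{eq:nlw} on $(-\theta,t_0)\times(\mathbb{R}^3\setminus\{0\})$ that is continuous in time with values in $\dot H^1\times L^2(|x|>\varepsilon)$ for every $\varepsilon>0$. Given a function $\lambda(t)>0$, put $\eta(t)=u(t)-W_{\lambda(t)}$ and consider the following conditions.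
\begin{enumerate}
\item[(i)] $\limsup_{t\to0^+}\big(\|u(t)\|_{\dot H^1}+\|u_t(t)\|_{L^2}\big)<\infty$ (type II blowup).
\item[(ii)] $\int_{|x|<t}\big[|\nabla\eta|^2+\eta_t^2+\eta^6\big]\,dx\to0$ as $t\to0^+$.
\item[(iii)] $t\lambda(t)\to\infty$ as $t\to0^+$.
\item[(iv)] $\int_{|x|\ge t}\big[|\nabla u|^2+u_t^2+u^6\big]\,dx<\delta$ for all small $t>0$, where $\delta>0$ is a fixed constant.
\end{enumerate}
By finite speed of propagation, the cone $|x|<t$ is the region that interacts with the point $r=t=0$. Condition (ii) says that in this cone $u$ is one bubble $W_{\lambda(t)}$ up to an error of vanishing energy, (iii) says that the bubble is much smaller than the cone, and (iv) says that little energy sits outside. In (ii), $\lambda$ is differentiable and $\eta_t=u_t-\partial_t[W_{\lambda(t)}]$. The following variant makes sense for an arbitrary function $\lambda$: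
\begin{enumerate}
\item[(ii$'$)] $\int_{|x|<t}\big[|\nabla\eta|^2+u_t^2+\eta^6\big]\,dx\to0$ as $t\to0^+$.
\end{enumerate}

Two families of rates are known. For $\lambda(t)=t^{-1-\nu}$ such solutions exist for every $\nu>0$; this was first proved for $\nu>\frac12$. For $\nu>3$, $|\varepsilon_0|\ll1$ and
\begin{equation}\label{eq:exotic}
\lambda(t)=t^{-1-\nu}\exp(-\varepsilon_0\sin(\log t)),\qquad 0<t<\tfrac12,
\end{equation}
there is a radial solution that blows up precisely at $r=t=0$ and satisfies (ii) and (iv) for every fixed $\delta>0$; in particular its energy can be chosen arbitrarily close to $E(W,0)$.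

Every rate can be written as $\lambda(t)=t^{-1-\nu(t)}$ with $\nu(t)=\log\lambda(t)/\log(1/t)-1$. Multiplying $\lambda$ by a factor bounded above and below changes $\nu(t)$ by $O(1/|\log t|)$, so $\nu(t)$ sees the rate only to leading order in $\log\lambda$. For \eqref{eq:exotic} one finds $\nu(t)=\nu+\varepsilon_0\sin(\log t)/\log t$, which oscillates forever around $\nu$ but converges to it. The question posed in \cite{DHKS} is whether this convergence is forced.

\medskip
\noindent\textbf{Question.} \emph{Is there a radial solution that blows up precisely at $r=t=0$ and satisfies \textup{(i)--(iv)}, for which $\nu(t)$ does not converge to a finite limit as $t\to0^+$?}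
\medskip

Both a bounded $\nu$ with $\liminf\nu<\limsup\nu$ and an unbounded $\nu$ count as positive answers.

\subsection{Results}

The answer is yes in both senses; one example is $\nu(t)=2+\sin\log\log(1/t)$, with $\liminf\nu=1$ and $\limsup\nu=3$.

\begin{theorem}\label{thm:A}
For all $0\le\alpha\le\beta\le\infty$ there is an explicit function $\nu(t)$, smooth for small $t>0$, with $\liminf_{t\to0^+}\nu=\alpha$ and $\limsup_{t\to0^+}\nu=\beta$, such that for $\lambda=t^{-1-\nu(t)}$ and every $\delta>0$ there is a radial solution that blows up precisely at $r=t=0$ and satisfies \textup{(i)--(iv)}, with energy arbitrarily close to $E(W,0)$. Conversely, \textup{(iii)} forces $\liminf\nu\ge0$. So the possible pairs $(\liminf\nu,\limsup\nu)$ are exactly those with $0\le\alpha\le\beta\le\infty$.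
\end{theorem}

The natural variable for the rate is
\[
\mu=\lambda^{-1/2},
\]
so that $\mu^2$ is the radius of the bubble and (iii) reads $\mu^2=o(t)$. Theorem~\ref{thm:A} follows from a general construction, in which the function $\ell(t)$ is a time scale on which $\mu$ changes by at most a bounded factor.

\begin{theorem}\label{thm:B}
Let $\mu\in C^2(0,T)$, $\mu>0$, and $\ell:(0,T)\to(0,\infty)$ satisfy
\begin{enumerate}
\item[(H1)] $\ell$ is $\frac18$-Lipschitz and $\ell(t)\le t/8$;
\item[(H2)] $|\mu'|\le\mu/(8\ell)$ and $|\mu''|\le\mu/\ell^2$;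
\item[(H3)] $\int_0^T\mu^2\ell^{-2}\,dt<\infty$.
\end{enumerate}
Let $\lambda=\mu^{-2}$. For every $\delta>0$ there are $t_0>0$ and a radial solution on $(0,t_0]$ that blows up precisely at $r=t=0$, satisfies \textup{(i), (ii$'$), (iii), (iv)}, and has $u(t,0)=\lambda(t)^{1/2}$ and $|E(u,u_t)-E(W,0)|<\delta$. If moreover $t\mu'(t)^2\to0$, then \textup{(ii)} holds.
\end{theorem}

Hypotheses (H2) and (H3) imply $\mu'\in L^2$. Up to replacing $\mu$ by an asymptotically equal function, this single condition is both sufficient and necessary.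

\begin{theorem}\label{thm:C}
\textup{(1)} Let $\lambda:(0,t_0]\to(0,\infty)$ be any function. There is a radial solution that blows up precisely at $r=t=0$ and satisfies \textup{(i), (ii$'$), (iii), (iv)} for the rate $\lambda$ (restricted to small $t$) if and only if there is an absolutely continuous function $m:[0,t_1]\to[0,\infty)$ with
\begin{equation}\label{eq:rate}
m(0)=0,\quad m>0\text{ on }(0,t_1],\quad m'\in L^2(0,t_1),\quad\lambda(t)m(t)^2\to1\ \ (t\to0^+).
\end{equation}
If \eqref{eq:rate} holds, such solutions exist for every $\delta>0$.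

\textup{(2)} If $\lambda$ is differentiable, there is such a solution with \textup{(i)--(iv)} if and only if \eqref{eq:rate} holds and $t\mu'(t)^2\to0$, where $\mu=\lambda^{-1/2}$.
\end{theorem}

\begin{corollary}\label{cor:D}
If $\lambda\in C^1$ and $|t\lambda'|\le K\lambda$, then $\lambda$ is a rate for \textup{(i)--(iv)} if and only if $\int_0\frac{dt}{t^2\lambda(t)}<\infty$. For example, $\lambda=t^{-1}|\log t|^b$ is a rate if and only if $b>1$.
\end{corollary}

The rates $t^{-1-\nu}$ and \eqref{eq:exotic} fall under the corollary whenever $\nu>0$: there $|t\lambda'|\le(1+\nu+|\varepsilon_0|)\lambda$ and $t^{-2}\lambda^{-1}\le e^{|\varepsilon_0|}t^{\nu-1}$. The corollary also shows that (iii) alone does not make a rate: $\lambda=t^{-1}|\log t|$ satisfies (iii) and is excluded. The two parts of Theorem~\ref{thm:C} differ: $\mu=t+t^2\sin(t^{-2})$ satisfies \eqref{eq:rate} with $m=t$, while $t\mu'^2$ is unbounded because $\mu'$ contains the term $-2t^{-1}\cos(t^{-2})$.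

Section~\ref{sec:idea} explains the method on two model computations. Theorems~\ref{thm:B} and~\ref{thm:A} are proved in Sections~\ref{sec:sideways}--\ref{sec:A}, and Theorem~\ref{thm:C} and Corollary~\ref{cor:D} in Sections~\ref{sec:suff} and~\ref{sec:nec}. All functions of $x$ are radial, and $C$ denotes absolute constants that may change from line to line.

\section{Two model computations}\label{sec:idea}

\subsection{The equation is defocusing in $r$}

For radial $u$ put $v=ru$. Since $r\Delta u=v_{rr}$, equation \eqref{eq:nlw} becomes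
\begin{equation}\label{eq:v}
v_{tt}-v_{rr}=F,\qquad F=v^5r^{-4}.
\end{equation}
In one space dimension $t$ and $r$ play symmetric roles for the linear part, but exchanging them reverses the sign of the nonlinearity. With
\[
G=\frac{v^6}{6r^4},\qquad e_\pm=\tfrac12(v_t^2+v_r^2)\pm G,
\]
multiplying \eqref{eq:v} by $v_t$ and by $v_r$ gives, for $C^2$ solutions,
\begin{align}
\partial_te_--\partial_r(v_tv_r)&=0,\label{eq:timeenergy}\\
\partial_re_+-\partial_t(v_tv_r)&=-\tfrac23v^6r^{-5}\le0.\label{eq:sideenergy}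
\end{align}
The first identity is conservation of the energy $E$, whose density $e_-$ has no sign. The second is the energy identity of the evolution in $r$: its density $e_+$ is nonnegative, and the coefficient $r^{-4}$, being decreasing, contributes a term of the favorable sign. So one can solve \eqref{eq:v} \emph{sideways}, from the data $v(t,0)=0$, $v_r(t,0)=u(t,0)$ on the time axis, without any blowup. The value $v(t,r)$ depends on the data on $[t-r,t+r]$, so data on $\{t>0\}$ determine the solution exactly in the cone $r<t$, the region in which (ii) is posed.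

The simplest case is constant data $u(t,0)=\lambda^{1/2}$. The solution is then $rW_\lambda(r)$, because this function solves \eqref{eq:v} and has these data. One expects data $\lambda(t)^{1/2}$ that vary slowly to produce a solution close to $rW_{\lambda(t)}(r)$, and here the direction of evolution matters. In time, the linearized equation at $W$ is $h_{tt}=(\Delta+5W^4)h$, whose potential energy is negative at $h=W$, since $\int(|\nabla W|^2-5W^6)\,dx=-4\int W^6dx$; and by (iii) the interval $[t,2t]$ contains an unbounded number of time units $1/\lambda(t)$ of the bubble. In $r$, the linearized equation is $w_{rr}-w_{tt}=-5W_\lambda^4w$ with $w=0$ at $r=0$. Since $|w|\le r\sup|w_r|$, the exponent in Gronwall's inequality is a multiple of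
\[
\int_0^\infty rW_\lambda(r)^4\,dr=\int_0^\infty\rho\,(1+\rho^2/3)^{-2}\,d\rho=\tfrac32,
\]
which does not depend on $\lambda$. Crossing the whole bubble costs only a constant factor.

\subsection{Why $\mu'\in L^2$}\label{sec:freemodel}

For $r\gg\mu^2$ we have $rW_\lambda(r)\approx\sqrt3\,\mu$, and the nonlinearity is weak there. Seen from outside, the bubble shrinks to the axis and imposes the boundary value $\sqrt3\mu(t)$ on a free wave. So consider
\[
v=\phi(t+r)+\psi(t-r)\quad(t>0,\ r>0),\qquad\phi(t)+\psi(t)=\sqrt3\,\mu(t),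
\]
for which $\frac12(v_t^2+v_r^2)=\phi'(t+r)^2+\psi'(t-r)^2$.

\emph{Necessity.} The energy at time $t$ is $\int_t^\infty\phi'^2+\int_{-\infty}^t\psi'^2$. If it stays bounded as $t\to0^+$, the first term gives $\phi'\in L^2(0,\infty)$ and the second gives $\psi'\in L^2(0,t)$; hence $\mu'\in L^2$ near $0$. The bound on $\phi'$ comes from energy that lies outside the cone at early times, which is where (i) enters.

\emph{Sufficiency.} If $\mu'\in L^2$, take $\phi=\psi=\frac{\sqrt3}2\mu$ in the cone. This is the sideways solution with $v_r(t,0)=0$, and its energy in $0<r<t$ is $\frac34\int_0^{2t}\mu'^2$, which tends to $0$ as (ii$'$) requires.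

For $\mu=t^{(1+\nu)/2}$ the condition $\mu'\in L^2$ means $\nu>0$, in agreement with the known power laws. The condition does not ask $\mu$ to resemble a power, so the model predicts that the answer to the Question is yes. Both proofs below follow the model, with the axis replaced by a curve $\Gamma$ that separates the bubble from the region of almost free waves.

\section{Preliminaries}\label{sec:prelim}

\subsection{The ground state in the variable $v$}

Put $Q(\rho)=\rho W(\rho)=\rho(1+\rho^2/3)^{-1/2}$, $P=Q-2\rho Q'$ and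
\[
\Phi(m,r)=mQ(r/m^2),\qquad\text{so that}\qquad rW_\lambda(r)=\Phi(\mu,r)\ \text{ for }\mu=\lambda^{-1/2}.
\]
Direct differentiation gives $Q'=(1+\rho^2/3)^{-3/2}$, $Q''=-Q^5\rho^{-4}$ and
\[
P=\rho\big(\tfrac13\rho^2-1\big)\big(1+\tfrac13\rho^2\big)^{-3/2},\qquad P'=\big(\tfrac53\rho^2-1\big)\big(1+\tfrac13\rho^2\big)^{-5/2}.
\]
Hence $P(\rho)\to\sqrt3$ as $\rho\to\infty$, and
\begin{equation}\label{eq:Qbounds}
0\le Q\le\min(\rho,\sqrt3),\qquad |Q'|+|P'|\le C\min(1,\rho^{-3}),\qquad|P|+|\rho P'|\le C.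
\end{equation}
With $\rho=r/m^2$,
\begin{equation}\label{eq:Phider}
\Phi_r=\frac{Q'}m,\quad\Phi_{rr}=-\frac{\Phi^5}{r^4},\quad\Phi_m=P,\quad\Phi_{mm}=-\frac{2\rho P'}m,\quad\Phi_{rm}=\frac{P'}{m^2}.
\end{equation}
If $\lambda$ is differentiable at $t$, then $r\,\partial_tW_{\lambda(t)}=\mu'P(r/\mu^2)$, so
\begin{equation}\label{eq:dtW}
\int_{|x|<t}|\partial_tW_{\lambda(t)}|^2\,dx=4\pi\mu'(t)^2\int_0^tP(r/\mu^2)^2\,dr\le Ct\mu'(t)^2 .
\end{equation}
Thus (ii) and (ii$'$) are equivalent when $t\mu'(t)^2\to0$.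

\subsection{Radial inequalities}

\begin{lemma}\label{lem:hardy}
Let $0<a<b<\infty$, $g\in H^1(a,b)$ and $f=g/r$. Then
\begin{align}
\int_a^bf_r^2r^2\,dr&=\int_a^bg_r^2\,dr-\Big[\frac{g^2}r\Big]_a^b,\label{eq:ident}\\
\int_a^bg^2r^{-2}\,dr&\le\frac{2g(a)^2}a+4\int_a^bg_r^2\,dr,\label{eq:hardy}\\
\int_a^bg^6r^{-4}\,dr&\le\kappa^4\Big(2\kappa^2+4\int_a^bg_r^2\,dr\Big)\quad\text{if }g^2/r\le\kappa^2\text{ on }[a,b].\label{eq:six}
\end{align}
If $g\in H^1(0,b)$ and $g(0)=0$, then $g(r)^2/r\le\int_0^rg_r^2$, and $\int_0^bg^2r^{-2}\le4\int_0^bg_r^2$, $\int_0^bg^6r^{-4}\le4(\int_0^bg_r^2)^3$. If $f\in\dot H^1(\mathbb{R}^3)$ is radial and $g=rf$, then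
\begin{equation}\label{eq:radial}
4\pi rf(r)^2\le\|\nabla f\|^2_{L^2(|x|>r)},\qquad g^2/r\to0\ \ (r\to0,\infty),\qquad4\pi\|g_r\|^2_{L^2(0,\infty)}=\|\nabla f\|_{L^2}^2 .
\end{equation}
\end{lemma}

\begin{proof}
We have $f_r^2r^2=(g_r-g/r)^2=g_r^2-(g^2/r)_r$, which is \eqref{eq:ident}. Integrating by parts, $\int_a^bg^2r^{-2}\le g(a)^2/a+\int_a^b2|gg_r|/r$, and $2|gg_r|/r\le\frac12g^2r^{-2}+2g_r^2$; this is Hardy's inequality \eqref{eq:hardy}. Writing $g^6r^{-4}=(g^2/r)^2g^2r^{-2}$ gives \eqref{eq:six}. If $g(0)=0$, Cauchy--Schwarz gives $g(r)^2/r\le\int_0^rg_r^2\to0$ as $r\to0$, and we let $a\to0$ in \eqref{eq:hardy}. For radial $f\in\dot H^1$, Cauchy--Schwarz gives $|f(r)-f(r')|\le r^{-1/2}(\int_r^{r'}f_r^2s^2ds)^{1/2}$ for $r<r'$. Letting $r'\to\infty$ gives the first claim in \eqref{eq:radial} and the limit at $\infty$. For fixed $r'$ it gives $\limsup_{r\to0}rf(r)^2\le\int_0^{r'}f_r^2s^2ds$, and $r'$ is arbitrary. The last claim follows from \eqref{eq:ident}.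
\end{proof}

\subsection{Standard facts}

\begin{enumerate}
\item[(F1)] \emph{Well-posedness.} Data in $\mathcal{H}$ at a given time generate a unique maximal solution on an open interval $I$; it solves \eqref{eq:nlw} in the sense of distributions, and it is radial if the data are. The local existence time is bounded below on a neighborhood of any given datum. Hence, if $(u,u_t)(t)$ converges in $\mathcal{H}$ at a finite endpoint of its interval, the solution continues past that endpoint. In particular a solution on $(0,t_0]$ extends slightly beyond $t_0$.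
\item[(F2)] \emph{Strichartz estimate.} If $\Box z=h$ on $J\times\mathbb{R}^3$ with zero data at a point of the interval $J$, then $\|z\|_{L^5_JL^{10}_x}+\|(z,z_t)\|_{L^\infty_J\mathcal{H}}\le C\|h\|_{L^1_JL^2_x}$.
\item[(F3)] \emph{Finite speed of propagation.} Let $\mathcal{C}=\{t'\le t\le t_0,\ |x|<t-\varepsilon\}$. If $(z,z_t)\in C([t',t_0];H^1_{\mathrm{loc}}\times L^2_{\mathrm{loc}})$, $\Box z=0$ in the interior of $\mathcal{C}$, and $(z,z_t)(t_0)=0$ on $|x|<t_0-\varepsilon$, then $z=0$ in $\mathcal{C}$.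
\item[(F4)] \emph{Maximal theorem.} Let $\mathcal{M}h(t)=\sup_J|J|^{-1}\int_J|h|$, the supremum over compact intervals $J\ni t$ of positive length. Then $\|\mathcal{M}h\|_{L^2(\mathbb{R})}\le C\|h\|_{L^2(\mathbb{R})}$.
\item[(F5)] \emph{Gronwall's inequality.} If $A$ is continuous, $\beta\ge0$ and $A(r)\le\alpha r+\int_0^r\beta A$ with $\alpha\ge0$, then $A(r)\le\alpha r\exp\int_0^r\beta$.
\end{enumerate}

\subsection{Energy solutions along rays}

Let $p=t+r$, $q=t-r$ and $v_\pm=v_r\pm v_t$. Then $v_+=2\partial_pv$, $v_-=-2\partial_qv$ and $\partial_t^2-\partial_r^2=4\partial_p\partial_q$. A line $p=\mathrm{const}$ is an \emph{incoming ray} and a line $q=\mathrm{const}$ an \emph{outgoing ray}. We parametrize rays by $r$. Then $\frac d{dr}=\partial_r-\partial_t$ on incoming rays and $\frac d{dr}=\partial_r+\partial_t$ on outgoing rays, so for $C^2$ solutions of \eqref{eq:v}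
\begin{equation}\label{eq:transport}
\text{incoming: }\ \tfrac d{dr}v=v_-,\ \ \tfrac d{dr}v_+=-F;\qquad\text{outgoing: }\ \tfrac d{dr}v=v_+,\ \ \tfrac d{dr}v_-=-F.
\end{equation}
A finite-energy solution has first derivatives only in $L^2$, and restricting them to a line needs justification. It comes from the fact that $F$ is continuous away from $r=0$, so that all the roughness is carried by a free wave. In the next two lemmas $I$ is an open interval and $(u,u_t)\in C(I;\mathcal{H})$ is a radial distributional solution of \eqref{eq:nlw}; we write $\Omega_I=I\times(0,\infty)$.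

\begin{lemma}\label{lem:rays}
\begin{enumerate}
\item[(a)] $v_t,v_r\in C(I;L^2(0,\infty))$; $v$, $F$, $G$ are continuous on $\Omega_I$; and \eqref{eq:v} holds in the sense of distributions.
\item[(b)] On each rectangle $\{p_1\le p\le p_2,\ q_1\le q\le q_2\}\subset\Omega_I$ we have $v=\phi(p)+\psi(q)+v_F$ with $\phi,\psi\in H^1$ and $v_F=\frac14\int_{p_1}^p\int_{q_1}^qF\,dq'dp'\in C^1$.
\item[(c)] Along every ray, $v$ is locally absolutely continuous with locally square integrable derivative.
\item[(d)] On an incoming ray the classical derivative $\partial_pv$ exists either at every point of $\Omega_I$ or at none. For a.e.\ $p$ it exists; we call such a ray \emph{regular}. On a regular incoming ray $v_+=2\partial_pv$ is $C^1$ and $\frac d{dr}v_+=-F$. The same holds for outgoing rays, $\partial_qv$ and $v_-=-2\partial_qv$.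
\item[(e)] If $R:I\to(0,\infty)$ is $\frac12$-Lipschitz, then $t\mapsto v(t,R(t))$ is locally absolutely continuous, with derivative $\frac12(1+R')v_+-\frac12(1-R')v_-$ for a.e.\ $t$.
\end{enumerate}
\end{lemma}

From now on $v_\pm$ denote these classical derivatives at the points where they exist. In particular the derivative in (c) is $v_-$ on incoming rays and $v_+$ on outgoing rays.

\begin{proof}
(a) The first claim is \eqref{eq:radial}. Then $|v(t,r)-v(s,r)|\le r^{1/2}\|v_r(t)-v_r(s)\|_{L^2}$ and $|v(t,r)-v(t,r')|\le|r-r'|^{1/2}\|v_r(t)\|_{L^2}$, so $v$ is continuous. Testing \eqref{eq:nlw} with $\zeta(t,|x|)/|x|$, $\zeta\in C_c^\infty(\Omega_I)$, gives \eqref{eq:v}.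

(b) Since $F$ is continuous, $v_F\in C^1$ and $\partial_p\partial_qv_F=\frac14F$. The continuous function $v-v_F$ satisfies $\partial_p\partial_q(v-v_F)=0$, so it equals $\phi(p)+\psi(q)$. Its derivatives $\phi'(p)$ and $\psi'(q)$ are square integrable on the rectangle, so $\phi,\psi\in H^1$.

(c) On a ray one of $\phi(p)$, $\psi(q)$ is constant, the other is in $H^1$, and $v_F$ is $C^1$.

(d) In a rectangle, $\partial_pv$ exists at a point if and only if $\phi$ is differentiable at the corresponding $p$. The part of a ray in $\Omega_I$ is connected and is covered by overlapping rectangles, which gives the alternative. Countably many rectangles cover $\Omega_I$, so the exceptional values of $p$ form a null set. On a regular incoming ray $v_+=2\phi'(p)+2\partial_pv_F$ with $\phi'(p)$ constant, and $\frac d{dr}=-2\partial_q$, so $\frac d{dr}v_+=-4\partial_q\partial_pv_F=-F$. For outgoing rays, $v_-=-2\psi'(q)-2\partial_qv_F$ and $\frac d{dr}=2\partial_p$.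

(e) The maps $t\mapsto t\pm R(t)$ are increasing and bi-Lipschitz, so $\phi(t+R(t))$ and $\psi(t-R(t))$ are absolutely continuous and obey the chain rule a.e. The derivative is $(1+R')\partial_pv+(1-R')\partial_qv$.
\end{proof}

\begin{lemma}[Energy outside a ray]\label{lem:flux}
Let $[s_1,s_2]\subset I$. If $q_0<s_1$, respectively $p_0>s_2$, then
\begin{align}
\int_{s_1-q_0}^\infty e_-(s_1,r)\,dr&=\int_{s_2-q_0}^\infty e_-(s_2,r)\,dr+\int_{s_1}^{s_2}\big(\tfrac12v_+^2-G\big)(s,s-q_0)\,ds,\label{eq:fluxout}\\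
\int_{p_0-s_2}^\infty e_-(s_2,r)\,dr&=\int_{p_0-s_1}^\infty e_-(s_1,r)\,dr+\int_{s_1}^{s_2}\big(\tfrac12v_-^2-G\big)(s,p_0-s)\,ds.\label{eq:fluxin}
\end{align}
\end{lemma}

\begin{proof}
Truncate the region outside the ray at $r=\rho$, and cut the resulting compact polygon by lines $t=\mathrm{const}$ and $r=\mathrm{const}$ into pieces $\Omega$, each contained in a rectangle as in Lemma~\ref{lem:rays}(b). On one piece choose smooth $\phi^k\to\phi$, $\psi^k\to\psi$ in $H^1$ and $F^k\in C^1$ with $F^k\to F$ uniformly. Then $v^k=\phi^k+\psi^k+v_{F^k}$ is $C^2$ with $v^k_{tt}-v^k_{rr}=F^k$, so $\partial_t\frac12((v^k_t)^2+(v^k_r)^2)-\partial_r(v_t^kv_r^k)=F^kv^k_t$. With the outward unit normal $(n_t,n_r)$ the divergence theorem reads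
\[
\oint_{\partial\Omega}\Big[\tfrac14(v_+^k)^2(n_t-n_r)+\tfrac14(v_-^k)^2(n_t+n_r)\Big]d\sigma=\iint_\Omega F^kv_t^k\,dt\,dr .
\]
On a side not contained in an incoming ray, $p$ is an affine parameter, so $v_+^k\to v_+$ in $L^2$ of that side; on a side contained in an incoming ray, $n_t=n_r$ and $v_+^k$ does not appear. The same holds for $v_-^k$ and outgoing rays, where $n_t=-n_r$. So the left side converges to the same expression for $v$. The right side converges to $\iint Fv_t$. This equals $\oint Gn_t\,d\sigma$, as one sees by letting $k\to\infty$ in $\iint(v^k)^5r^{-4}v^k_t=\oint\frac16(v^k)^6r^{-4}n_t\,d\sigma$, where $v^k\to v$ uniformly and in $H^1(\Omega)$. Add over the pieces; interior sides cancel. On a side $t=\mathrm{const}$ the classical $v_\pm$ agree with $v_r(t)\pm v_t(t)$, because both are continuous in $t$ with values in $L^2_{\mathrm{loc}}$ and they agree as distributions in $(t,r)$. On the outgoing ray $(n_t,n_r)\,d\sigma=(1,-1)\,ds$, and on the incoming ray $(n_t,n_r)\,d\sigma=(-1,-1)\,ds$;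 this produces the flux terms. The side $r=\rho$ contributes $-\int_{s_1}^{s_2}v_tv_r\,ds$, which tends to $0$ along a sequence $\rho\to\infty$ because $v_tv_r\in L^1(dt\,dr)$. Finally $e_-(s_i,\cdot)\in L^1(0,\infty)$ by Lemma~\ref{lem:hardy}.
\end{proof}

\subsection{Bounded radial solutions are singular only at the origin}

\begin{lemma}\label{lem:away}
Let $u$ be a radial solution on $(t',t'']$ with $\sup\|(u,u_t)\|_{\mathcal{H}}<\infty$. For every $\varepsilon>0$, $(\nabla u,u_t)(t)$ converges in $L^2(|x|>\varepsilon)$ as $t\downarrow t'$.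
\end{lemma}

\begin{proof}
Let $\chi(r)$ be smooth with $\chi=0$ for $r\le\varepsilon/2$ and $\chi=1$ for $r\ge\varepsilon$. Then $z=\chi v$, extended by $0$ to $r\in\mathbb{R}$, solves $z_{tt}-z_{rr}=S:=\chi F-2\chi'v_r-\chi''v$. By \eqref{eq:radial}, $|v|\le C'r^{1/2}$ and $|F|\le C'r^{-3/2}$ with $C'$ independent of $t$, so $S\in L^\infty_tL^2_r$. The function $Z(t,p)=(z_r+z_t)(t,p-t)$ satisfies $\partial_tZ=S(t,p-t)$, so $t\mapsto Z(t,\cdot)$ is Lipschitz with values in $L^2(\mathbb{R})$ and converges as $t\downarrow t'$. Translations are strongly continuous on $L^2$, so $z_r+z_t$ converges. For $z_r-z_t$ use $(z_r-z_t)(t,t-q)$, whose $t$-derivative is $-S(t,t-q)$. By Hardy's inequality $z/r$ converges in $L^2$ as well. It remains to note that $ru_r=z_r-z/r$ and $ru_t=z_t$ for $r>\varepsilon$.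
\end{proof}

\begin{lemma}\label{lem:blowup}
Let $u$ be a radial solution on $(0,t_0]$ that satisfies \textup{(i)}, \textup{(iii)} and $\int_{|x|<t}|\nabla\eta|^2dx\to0$. Then $u$ blows up precisely at $r=t=0$.
\end{lemma}

\begin{proof}
If $u$ extended past $t=0$, then $\nabla u(t)$ would converge in $L^2$ as $t\to0^+$, and so $\int_{|x|<t}|\nabla u|^2\to0$. But $\int_{|x|<t}|\nabla W_{\lambda(t)}|^2dx=\int_{|y|<t\lambda(t)}|\nabla W|^2dy\to\|\nabla W\|_{L^2}^2$ by (iii), so $\int_{|x|<t}|\nabla u|^2\to\|\nabla W\|^2_{L^2}>0$.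

By (i) and Lemma~\ref{lem:away}, all weak limit points of $(u,u_t)(t)$ in $\mathcal{H}$ as $t\to0^+$ coincide with one radial pair $(u_0^*,u_1^*)$, and the convergence is strong in $\dot H^1\times L^2(|x|>\varepsilon)$ for every $\varepsilon$. Let $u^*$ be the solution with these data at $t=0$, and let $U=u$ for $t>0$ and $U=u^*$ for $-\theta<t\le0$. Then $U$ has the required continuity in time. Let $\zeta$ be a test function supported in $|x|>\varepsilon$, and integrate by parts on $\{t>\sigma\}$ and on $\{t<-\sigma\}$. The boundary terms $\int(U_t\zeta-U\zeta_t)\,dx$ at $t=\sigma$ and $t=-\sigma$ have the same limit as $\sigma\to0$, because $U(t)\to u_0^*$ uniformly on $|x|>\varepsilon$ by the first inequality in \eqref{eq:radial}. The strip $|t|<\sigma$ contributes nothing in the limit, since $U$ is bounded on $|x|>\varepsilon$. So $U$ solves \eqref{eq:nlw} away from $x=0$.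
\end{proof}

\section{The sideways Cauchy problem}\label{sec:sideways}

\begin{lemma}\label{lem:side}
Let $a\in C^1(0,T)$, $a>0$, and $\mathcal{D}=\{(t,r):0\le r<\min(t,T-t)\}$. There is $v\in C^2(\mathcal{D})$ with
\[
v_{rr}-v_{tt}+v^5r^{-4}=0\ \ (r>0),\qquad v(t,0)=0,\qquad v_r(t,0)=a(t).
\]
The function $u=v/r$, with $u(t,0)=a(t)$, is $C^1$ in $(t,x)$ on $\{|x|<\min(t,T-t)\}$ and solves \eqref{eq:nlw} there in the sense of distributions.
\end{lemma}

The coefficient $r^{-4}$ is singular at the initial line, but only apparently: in terms of $u$ the nonlinearity is $ru^5$. We therefore use $u$ as the unknown near $r=0$ and the energy identity away from it. To have a solution to which a priori bounds can be applied, we first truncate the nonlinearity in a way that keeps the sign in \eqref{eq:sideenergy}.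

\begin{proof}
Fix a triangle $\Delta=\{|t-t_*|\le R_0-r,\ 0\le r\le R_0\}$ with $R_0<\min(t_*,T-t_*)$.

\emph{Truncated problem.} Let $f_N(u)=u^5$ for $|u|\le N$ and $f_N(u)=\operatorname{sgn}(u)(5N^4|u|-4N^5)$ for $|u|>N$. This function is odd, $C^1$ and $5N^4$-Lipschitz; $|f_N(u)|\le|u|^5$, since $u^5$ lies above its tangent for $u>0$; and $f_N(u)/u$ is nondecreasing in $|u|$. The last property gives $0\le2\mathcal{F}_N(u)\le uf_N(u)$ for $\mathcal{F}_N(u)=\int_0^uf_N=\int_0^us\,(f_N(s)/s)\,ds$. Consider d'Alembert's formula with $r$ as the evolution variable,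
\begin{equation}\label{eq:volterra}
v(t,r)=\frac12\int_{t-r}^{t+r}a\,dt'-\frac12\int_0^r\int_{|t'-t|\le r-r'}h\,dt'dr',\qquad h=rf_N(u),\quad u=v/r .
\end{equation}
Divided by $r$, the right side maps $u\in C(\Delta)$ to $C(\Delta)$. If two inputs differ by at most $d(r')$ at heights $\le r'$, the outputs differ at height $r$ by at most $r^{-1}\int_0^r(r-r')5N^4r'd(r')\,dr'\le5N^4\int_0^rr'd(r')\,dr'$. This is a Volterra estimate, so Picard iteration converges and there is a unique solution $u\in C(\Delta)$. Differentiating \eqref{eq:volterra},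
\begin{align*}
v_t&=\tfrac12[a(t+r)-a(t-r)]-\tfrac12\int_0^r[h(t+r-r',r')-h(t-r+r',r')]\,dr',\\
v_r&=\tfrac12[a(t+r)+a(t-r)]-\tfrac12\int_0^r[h(t+r-r',r')+h(t-r+r',r')]\,dr',
\end{align*}
so $v\in C^1(\Delta)$. Then $h_t=f_N'(u)v_t$ is continuous up to $r=0$, and we may differentiate once more: $v\in C^2(\Delta)$ and $v_{rr}-v_{tt}=-h$.

\emph{Bounds independent of $N$.} Let $A_0=\sup a$ and $E_0=\int a^2$, both over the base of $\Delta$. Let $U(r)$ be the supremum of $|u|$ over the part of $\Delta$ at heights $\le r$. By \eqref{eq:volterra}, $U\le A_0+\frac16r^2U^5$. For $r\le r_0:=1/(4A_0^2)$ the value $U=2A_0$ is impossible, since the right side would be at most $\frac43A_0$. As $U$ is continuous and $U(0)=A_0$, we get $U<2A_0$ for $r\le r_0$. For larger $r$ we use the analogue of \eqref{eq:sideenergy},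
\[
\partial_r\big[\tfrac12(v_r^2+v_t^2)+r^2\mathcal{F}_N(v/r)\big]-\partial_t(v_rv_t)=r\big(2\mathcal{F}_N(u)-uf_N(u)\big)\le0 .
\]
Integrate over the triangle with apex $(t,r)\in\Delta$ and base $[t-r,t+r]$. The base contributes $\frac12\int a^2\le\frac12E_0$, the side on the outgoing ray contributes $\int(\frac12v_+^2+r^2\mathcal{F}_N)$, and the side on the incoming ray contributes $\int(\frac12v_-^2+r^2\mathcal{F}_N)\ge0$. So $\int v_+^2\le E_0$ along the outgoing ray from $(t-r,0)$ to $(t,r)$, and $|v(t,r)|\le(rE_0)^{1/2}$ by \eqref{eq:transport}. Hence $|u|\le(E_0/r_0)^{1/2}$ for $r\ge r_0$. For $N>\max(2A_0,(E_0/r_0)^{1/2})$ we have $f_N(u)=u^5$ on $\Delta$.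

\emph{Gluing.} Two such triangles intersect in a triangle of the same kind, on which both solutions solve \eqref{eq:volterra} with a common large $N$; so they agree. The triangles cover $\mathcal{D}$.

\emph{Regularity of $u$.} From $v(t,0)=0$ and $h(t,0)=0$ we get $v_{rr}(t,0)=0$. Therefore $u_r=r^{-2}\int_0^rr'v_{rr}\,dr'\to0$ and $u_t=r^{-1}\int_0^rv_{tr}\,dr'\to a'(t)$ locally uniformly as $r\to0$, and $u\in C^1$. The equation holds classically for $x\ne0$. It holds across $x=0$ in the sense of distributions, because the boundary terms on $|x|=\varepsilon$ are $O(\varepsilon^2)$.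
\end{proof}

\section{Solutions with a prescribed rate: proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $v$ be the solution of Lemma~\ref{lem:side} with $a=1/\mu$, and put
\[
\bar v(t,r)=\Phi(\mu(t),r),\qquad w=v-\bar v,\qquad\omega(t)^2=\int_0^{2t}\mu^2\ell^{-2}\,ds\quad(t\le T/2).
\]
By (H3), $\omega(t)\to0$; this quantity replaces $\int_0^{2t}\mu'^2$ of the model in Section~\ref{sec:freemodel}. If $|t'-t|\le\ell(t)$, then (H1) and (H2) give
\begin{equation}\label{eq:comparable}
\tfrac78\ell(t)\le\ell(t')\le\tfrac98\ell(t),\qquad\Big|\log\frac{\mu(t')}{\mu(t)}\Big|\le\ell(t)\cdot\frac1{7\ell(t)}=\frac17 .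
\end{equation}
Integrating $\mu^2\ell^{-2}$ over $\{|t'-t|\le\ell(t)\}\subset(0,2t)$ yields
\begin{equation}\label{eq:mul}
\mu(t)^2/\ell(t)\le C\omega(t)^2\to0 .
\end{equation}
So the curve $\Gamma=\{r=\ell(t)\}$ lies far outside the bubble, and $t\lambda\ge8\ell/\mu^2\to\infty$, which is (iii).

Below $\Gamma$ a point depends on data over a time interval on which $\mu$ is comparable to a constant, and we compare $v$ with $\bar v$. Above $\Gamma$ this is no longer so, but there $\bar v$ itself has little energy, and it suffices to show that $v$ is small. See Figure~\ref{fig:cone}.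

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (1.25,0.25)--(3.5,2.5)--(5,1)--cycle;
\fill[gray!10] (4.8,0)--(6,1.2)--(7.2,0)--cycle;
\draw[->] (0,0)--(7.8,0) node[right] {$t$};
\draw[->] (0,0)--(0,3.9) node[above] {$r$};
\draw[dashed] (0,0)--(3.7,3.7) node[right] {$r=t$};
\draw[thick] (0,0)--(7.4,1.48) node[right] {$\Gamma$};
\draw (1.25,0.25)--(3.5,2.5)--(5,1);
\draw (4.8,0)--(6,1.2)--(7.2,0);
\fill (3.5,2.5) circle (1.5pt) node[above right] {$X$};
\draw[dotted] (1.25,0.25)--(1.25,0) node[below] {$t_-$};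
\draw[dotted] (5,1)--(5,0) node[below] {$t_+$};
\node at (6,0.4) {$\Delta$};
\end{tikzpicture}
\caption{The cone $r<t$ and the curve $\Gamma=\{r=\ell(t)\}$ (drawn straight, not to scale). In triangles $\Delta$ with apex on $\Gamma$ the sideways solution is compared with the bubble. Above $\Gamma$, the sideways energy inequality is integrated over the dark region between $\Gamma$ and the two rays through $X$, which meet $\Gamma$ at times $t_\pm$.}
\label{fig:cone}
\end{figure}

\subsection{The core $r\le\ell(t)$}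

\begin{lemma}\label{lem:core}
There is $T_1\le T/4$ such that for $t\le T_1$ we have $\mu(t)^2\le\ell(t)$ and
\begin{equation}\label{eq:core}
|w_\pm(t,r)|\le C\mu(t)\,r\,\ell(t)^{-2},\qquad|w(t,r)|\le C\mu(t)\,r^2\ell(t)^{-2}\qquad(0\le r\le\ell(t)).
\end{equation}
\end{lemma}

\begin{proof}
Fix $t_*\le T/4$, write $\ell_*=\ell(t_*)$, $\mu_*=\mu(t_*)$, and work in $\Delta=\{|t-t_*|\le\ell_*-r\}\subset\mathcal{D}$, where \eqref{eq:comparable} applies. Since $\bar v_{rr}=-\bar v^5r^{-4}$,
\[
w_{rr}-w_{tt}=S:=\bar v_{tt}-r^{-4}(v^5-\bar v^5).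
\]
The choice $a=1/\mu=\bar v_r(t,0)$ gives $w=w_t=w_r=0$ at $r=0$, so integrating along rays,
\[
w_\pm(t,r)=\int_0^rS(t\pm(r-r'),r')\,dr'.
\]
The only source is the time dependence of $\mu$: by \eqref{eq:Phider}, \eqref{eq:Qbounds} and (H2),
\[
|\bar v_{tt}|=|\mu''P-2\mu'^2\mu^{-1}\rho P'|\le C\mu_*\ell_*^{-2}.
\]
Let $A(r)$ be the supremum of $|w_+|$ and $|w_-|$ over the part of $\Delta$ at heights $\le r$. It is continuous and nondecreasing, $A(0)=0$, and $|w|\le rA(r)$ because $w_r=\frac12(w_++w_-)$. From $\bar v/r\le\min(\mu^{-1},\sqrt3\mu/r)$ we get $(\bar v/r)^4\le Ck(r)$ with $k=\min(\mu_*^{-4},\mu_*^4r^{-4})$, and $\int_0^\infty rk\,dr=\frac12+\frac12=1$. Using $|v^5-\bar v^5|\le C(\bar v^4+w^4)|w|$,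
\[
A(r)\le C\mu_*\ell_*^{-2}r+C\int_0^r\big(r'k(r')+r'A(r')^4\big)A(r')\,dr'.
\]
Let $r_1$ be the largest $r\le\ell_*$ with $\int_0^rr'A^4dr'\le1$. On $[0,r_1]$, (F5) gives $A(r)\le C_1\mu_*\ell_*^{-2}r$ with an absolute constant $C_1$. Then $\int_0^{r_1}r'A^4dr'\le\frac16C_1^4(\mu_*^2/\ell_*)^2<1$ for small $t_*$ by \eqref{eq:mul}, which forces $r_1=\ell_*$. Take $t=t_*$.
\end{proof}

\subsection{The outer part of the cone}

On $\Gamma$ we have, by (H2), \eqref{eq:Qbounds}, \eqref{eq:core} and $\mu^2\le\ell$,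
\[
|\bar v_t|\le C|\mu'|\le C\frac\mu\ell,\quad|\bar v_r|\le C\frac{\mu^5}{\ell^3}\le C\frac\mu\ell,\quad|w_\pm|\le C\frac\mu\ell,\quad|v|\le C\mu,\quad G\le C\frac{\mu^6}{\ell^4}\le C\frac{\mu^2}{\ell^2}.
\]
Hence
\begin{equation}\label{eq:onGamma}
e_+\big(t,\ell(t)\big)\le C\mu(t)^2\ell(t)^{-2}\qquad(t\le T_1),
\end{equation}
and the sideways energy that crosses $\Gamma$ before time $2t$ is at most $C\omega(t)^2$.

\begin{lemma}\label{lem:outer}
After decreasing $T_1$, the following holds for $t\le T_1/2$. Let $X=(t,r)$ with $\ell(t)\le r<t$. The outgoing and the incoming ray through $X$ meet $\Gamma$ exactly once below $X$, at times $t_-\in(t-r,t]$ and $t_+\in[t,2t)$, and along these two segments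
\begin{equation}\label{eq:nullflux}
\int_{t_-}^t\big(\tfrac12v_+^2+G\big)\,ds+\int_t^{t_+}\big(\tfrac12v_-^2+G\big)\,ds\le C\omega(t)^2 .
\end{equation}
Moreover
\begin{equation}\label{eq:outer}
|v(t,r)|\le C\omega(t)r^{1/2}\ \ (\ell(t)\le r<t),\qquad\int_{\ell(t)}^t(v_t^2+v_r^2)\,dr\le C\omega(t)^2 .
\end{equation}
\end{lemma}

\begin{proof}
By (H1), $s\mapsto r-(t-s)-\ell(s)$ is strictly increasing, negative at $s=t-r$ and nonnegative at $s=t$. Likewise $s\mapsto r-(s-t)-\ell(s)$ is strictly decreasing, nonnegative at $s=t$ and negative at $s=t+r<2t$. This gives $t_\pm$. Integrate \eqref{eq:sideenergy} over $\{t_-\le s\le t_+,\ \ell(s)\le r'\le r-|s-t|\}\subset\mathcal{D}$, where $v\in C^2$. The outgoing side contributes $e_++v_tv_r=\frac12v_+^2+G$ and the incoming side $e_+-v_tv_r=\frac12v_-^2+G$. So the left side of \eqref{eq:nullflux} is at most $\int_{t_-}^{t_+}(e_++\ell'v_tv_r)|_\Gamma\,ds\le\frac98\int_{t_-}^{t_+}e_+|_\Gamma\,ds\le C\omega(t)^2$ by \eqref{eq:onGamma}.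

At the foot of the outgoing segment, $|v|\le C\mu(t_-)\le C\omega(t)\ell(t_-)^{1/2}$ by \eqref{eq:mul}. Since $\ell(t_-)\le r$ and $t-t_-\le r$, integrating $v_+$ along the segment and using \eqref{eq:nullflux} gives the pointwise bound.

To pass from fluxes through rays to the energy at a fixed time we use \eqref{eq:timeenergy}. Let $\ell(t)<r_1<t$, let $t_+$ belong to $X=(t,r_1)$, and integrate over $\{t\le s\le t_+,\ \ell(s)\le r'\le t+r_1-s\}$:
\[
\int_{\ell(t)}^{r_1}e_-(t,r)\,dr=\int_t^{t_+}(\ell'e_-+v_tv_r)\big|_\Gamma\,ds+\int_t^{t_+}\big(\tfrac12v_-^2-G\big)\,ds\le C\omega(t)^2,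
\]
by $|e_-|+|v_tv_r|\le2e_+$, \eqref{eq:onGamma} and \eqref{eq:nullflux}. The focusing term on the left is now harmless because $v$ is small: the pointwise bound and \eqref{eq:six} give $\int_{\ell(t)}^{r_1}G\le C\omega^4(\omega^2+\int_{\ell(t)}^{r_1}v_r^2)$. For small $T_1$ the last term is absorbed into $\frac12\int v_r^2$. Let $r_1\uparrow t$.
\end{proof}

\subsection{Conclusions in the cone}

For $t\le T_1/2$ we claim that
\begin{equation}\label{eq:cone}
\int_0^t(w_r^2+v_t^2)\,dr\le C\omega(t)^2 .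
\end{equation}
On $(0,\ell)$, \eqref{eq:core} gives $\int(w_r^2+w_t^2)\le C\mu^2/\ell$, and $\int\bar v_t^2\le C\mu'^2\ell\le C\mu^2/\ell$. On $(\ell,t)$ we use \eqref{eq:outer} and $\int_\ell^\infty\bar v_r^2dr=\int_{\ell/\mu^2}^\infty Q'^2d\rho\le C(\mu^2/\ell)^5\le C\mu^2/\ell$. Now \eqref{eq:mul} gives \eqref{eq:cone}. With $u=v/r$ and $\eta=w/r$, Lemma~\ref{lem:hardy} yields
\begin{equation}\label{eq:iiprime}
\int_{|x|<t}\big[|\nabla\eta|^2+u_t^2+\eta^6\big]dx\le4\pi\int_0^t(w_r^2+v_t^2)\,dr+16\pi\Big(\int_0^tw_r^2\,dr\Big)^3\to0 .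
\end{equation}

So far $u$ is defined only in the open cone. What the exterior sees of it is its trace on the boundary $r=t$, and the next lemma says that the energy flux through this boundary is small.

\begin{lemma}\label{lem:trace}
For $t\le T_1/2$ the limit $b(t)=\lim_{r\uparrow t}v(t,r)$ exists, $b$ is locally absolutely continuous, and
\begin{equation}\label{eq:trace}
b(t)^2/t\le C\omega(t)^2,\qquad\int_0^tb'(s)^2\,ds\le C\omega(t)^2 .
\end{equation}
\end{lemma}

\begin{proof}
Existence and the first bound follow from \eqref{eq:outer}. Fix $0<\sigma<t$. For small $q_0>0$ the outgoing ray $q=q_0$ meets $\Gamma$ at the time $s_0$ with $s_0=q_0+\ell(s_0)\le q_0+\frac18s_0$, so $s_0\le\frac87q_0<\sigma$. The function $V_{q_0}(s)=v(s,s-q_0)$ on $[\sigma,t]$ has derivative $v_+$, so $\int_\sigma^t(V_{q_0}')^2ds\le C\omega(t)^2$ by \eqref{eq:nullflux} with $X=(t,t-q_0)$; it is bounded uniformly in $q_0$ by \eqref{eq:outer}. As $q_0\to0$, $V_{q_0}(s)\to b(s)$ for every $s$. So $b$ is the weak limit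 of $V_{q_0}$ in $H^1(\sigma,t)$, and $\int_\sigma^tb'^2\le C\omega(t)^2$ by weak lower semicontinuity of the norm. Let $\sigma\to0$.
\end{proof}

\subsection{The solution on the whole space}

Fix a small $t_0\le T_1/2$ and let $\omega_*=\omega(t_0)$. At time $t_0$ take the data $(u,u_t)(t_0)$ for $|x|<t_0$ and $(b(t_0)/r,0)$ for $|x|\ge t_0$; in terms of $v$, we continue by the constant $b(t_0)$. The first component is continuous across $|x|=t_0$, and the energy norm is finite by \eqref{eq:iiprime} and $\int_{t_0}^\infty b(t_0)^2r^{-2}dr<\infty$. So the data lie in $\mathcal{H}$. Let $\tilde u$ be the maximal solution, $(T_-,t_0]$ its backward lifespan, $T_*=\max(T_-,0)$ and $\tilde v=r\tilde u$.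

\medskip
\noindent\emph{Step 1: $\tilde u=u$ on $\{|x|<t\}$ for $T_*<t\le t_0$.} Fix $\varepsilon>0$ and $t'>\max(T_-,\varepsilon)$, and let $\mathcal{C}=\{t'\le t\le t_0,\ |x|<t-\varepsilon\}$. On a neighborhood of $\overline{\mathcal{C}}$ the function $u$ is $C^1$. Let $d=\tilde u-u$, and let $z$ solve $\Box z=\mathbf{1}_{\mathcal{C}}(\tilde u^5-u^5)$ with zero data at $t_0$. Then $d-z$ solves the free wave equation in $\mathcal{C}$ with zero data at $t_0$, so $d=z$ on $\mathcal{C}$ by (F3). Suppose that $d\,\mathbf{1}_{\mathcal{C}}=0$ for $t\in[s_2,t_0]$, which holds trivially for $s_2=t_0$, and let $J=[s_1,s_2]\subset[t',t_0]$. The source of $z$ vanishes on $[s_2,t_0]$, so (F2) and H\"older's inequality give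
\[
\|d\,\mathbf{1}_{\mathcal{C}}\|_{L^5_JL^{10}}\le C\big(\|\tilde u\|_{L^5_JL^{10}}^4+\|u\,\mathbf{1}_{\mathcal{C}}\|_{L^5_JL^{10}}^4\big)\|d\,\mathbf{1}_{\mathcal{C}}\|_{L^5_JL^{10}} .
\]
Split $[t',t_0]$ into finitely many intervals $J$ on which the factor is at most $\frac12$. Going down from $t_0$, we get $d=0$ on $\mathcal{C}$. Let $\varepsilon\to0$ and $t'\downarrow T_*$.

\medskip
\noindent\emph{Step 2: $n(t):=\int_t^\infty(\tilde v_t^2+\tilde v_r^2)\,dr\le C\omega_*^2$ for $T_*<t\le t_0$.} We have $n(t_0)=0$. The function $n$ is continuous, since $\tilde v_t,\tilde v_r\in C(L^2)$ and multiplication by $\mathbf{1}_{\{r>t\}}$ is strongly continuous in $t$. By Step 1 and the continuity of $\tilde v$ we have $\tilde v(s,s)=b(s)$, so $\tilde v_+=b'$ a.e.\ on the ray $q=0$. With $\tilde G=\tilde v^6/(6r^4)$, identity \eqref{eq:fluxout} for $q_0=0$ on $[t,t_0]$ reads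
\[
\tfrac12n(t)-\int_t^\infty\tilde G(t,r)\,dr=-\int_{t_0}^\infty\tilde G(t_0,r)\,dr+\int_t^{t_0}\Big(\tfrac12b'^2-\frac{b^6}{6s^4}\Big)ds\le C\omega_*^2,
\]
by \eqref{eq:trace}. For $r\ge t$, Cauchy--Schwarz gives $\tilde v^2/r\le2b(t)^2/t+2n(t)\le C(\omega_*^2+n(t))$, so
\begin{equation}\label{eq:extG}
\int_t^\infty\tilde G(t,r)\,dr\le C(\omega_*^2+n(t))^3
\end{equation}
by \eqref{eq:six}. Thus $n\le C_2\omega_*^2+C_2(\omega_*^2+n)^3$ with an absolute constant $C_2$. The value $n=2C_2\omega_*^2$ violates this inequality if $(1+2C_2)^3\omega_*^4<1$. By continuity $n<2C_2\omega_*^2$ throughout.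

By \eqref{eq:ident}, $\int_{|x|>t}|\nabla\tilde u|^2=4\pi(\int_t^\infty\tilde v_r^2+b(t)^2/t)$. With Step 2 and \eqref{eq:extG},
\begin{equation}\label{eq:ext}
\int_{|x|\ge t}\big[|\nabla\tilde u|^2+\tilde u_t^2+\tilde u^6\big]dx\le C\omega_*^2\qquad(T_*<t\le t_0).
\end{equation}
Together with Step 1 and \eqref{eq:iiprime}, this gives $\sup_{(T_*,t_0]}\|(\tilde u,\tilde u_t)\|_{\mathcal{H}}<\infty$.

\medskip
\noindent\emph{Step 3: $T_-\le0$.} Suppose $T_->0$. On $\{|x|\le T_-/2,\ T_-<t\le t_0\}$ we have $\tilde u=u$, and $u$ is $C^1$ up to $t=T_-$. On $|x|>T_-/4$ Lemma~\ref{lem:away} applies. So $(\tilde u,\tilde u_t)(t)$ converges in $\mathcal{H}$ as $t\downarrow T_-$, which contradicts maximality by (F1).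

\medskip
\noindent\emph{Conclusion.} The solution $\tilde u$ lives on $(0,t_0]$ and equals $u$ in the cone, so $\tilde u(t,0)=1/\mu(t)=\lambda(t)^{1/2}$. It satisfies (i) by the uniform bound, (ii$'$) by \eqref{eq:iiprime}, (iii) by \eqref{eq:mul}, and (iv) by \eqref{eq:ext} if $t_0$ is small. It blows up precisely at $r=t=0$ by Lemma~\ref{lem:blowup}. By (ii$'$) and (iii), the energy in $|x|<t$ tends to $E(W,0)$ as $t\to0$, and by \eqref{eq:ext} the energy in $|x|\ge t$ is at most $C\omega_*^2$ in absolute value. So $|E(\tilde u,\tilde u_t)-E(W,0)|\le C\omega_*^2<\delta$ for small $t_0$. If $t\mu'^2\to0$, then (ii) follows from \eqref{eq:dtW}. This proves Theorem~\ref{thm:B}. \qed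

\begin{remark}
(H1) keeps $\Gamma$ inside the cone and transversal to the rays, (H2) bounds the source $\bar v_{tt}$ in the core, and (H3) makes the energy crossing $\Gamma$ small. (H3) cannot be dropped: $\mu=t^{1/2}|\log t|^{-1/2}$ and $\ell=ct$ with small $c$ satisfy (H1) and (H2) for small $t$, but $m\sim\mu$ makes $\int_0m^2t^{-2}dt$ diverge, so Hardy's inequality excludes \eqref{eq:rate}, and by Theorem~\ref{thm:C} no solution has this rate.
\end{remark}

\section{Oscillating exponents: proof of Theorem~\ref{thm:A}}\label{sec:A}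

Let $s=\log(1/t)$ and define, for large $s$,
\[
\nu=\begin{cases}\alpha+\frac{\beta-\alpha}2(1+\sin\log s)+s^{-1/2},&\beta<\infty,\\ \alpha+(1+\sin\log s)\log s+s^{-1/2},&\alpha<\beta=\infty,\\ \log s,&\alpha=\beta=\infty.\end{cases}
\]
Evaluating where $\sin\log s=\pm1$ shows that $\liminf\nu=\alpha$ and $\limsup\nu=\beta$ as $s\to\infty$. Put $\theta(s)=s\nu$, so that $\mu=t^{(1+\nu)/2}=e^{-(s+\theta)/2}$ and $\mu^2=te^{-\theta}$. In all cases $\theta\ge s^{1/2}$ for large $s$; this is the purpose of the term $s^{-1/2}$, without which $\alpha=\beta=0$ would give $\lambda=1/t$. In the three cases $\theta'$ equals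
\[
\alpha+\tfrac{\beta-\alpha}2(1+\sin\log s+\cos\log s)+\tfrac12s^{-1/2},
\]
\[
\alpha+(1+\log s)(1+\sin\log s)+\log s\,\cos\log s+\tfrac12s^{-1/2},\qquad1+\log s,
\]
respectively, so $\theta'=O(\log s)$ and $\theta''=O(s^{-1}\log s)$. Since $t\partial_t=-\partial_s$ and $t^2\partial_t^2=\partial_s^2+\partial_s$,
\[
t\mu'=\tfrac12(1+\theta')\mu,\qquad t^2\mu''=\big(\tfrac14(1+\theta')^2-\tfrac12\theta''-\tfrac12(1+\theta')\big)\mu .
\]
Hence $|t\mu'|\le C_1(\log s)\mu$ and $|t^2\mu''|\le C_1^2(\log s)^2\mu$ for large $s$, with $C_1\ge1$ depending on $\alpha,\beta$. Put $\ell=ct/\log s$ with $c=1/(8C_1)$. For $\log s\ge2$ we have $\ell\le t/8$ and $0\le\ell'=\frac c{\log s}+\frac c{s(\log s)^2}\le\frac18$, which is (H1). Also $|\mu'|\le cC_1\mu/\ell$ and $|\mu''|\le(cC_1)^2\mu/\ell^2$, which gives (H2). Finally, since $|dt|=t\,ds$,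
\[
\int\mu^2\ell^{-2}dt=c^{-2}\int e^{-\theta}(\log s)^2ds<\infty,\qquad t\mu'^2\le C_1^2(\log s)^2e^{-\theta}\to0 .
\]
Theorem~\ref{thm:B} applies and gives (i)--(iv); applying it with a smaller $\delta$ makes the energy as close to $E(W,0)$ as we wish. If $0<\alpha<\infty$, the term $s^{-1/2}$ may be dropped, since then $\theta\ge\alpha s$; for $\alpha=1$, $\beta=3$ this gives $\nu=2+\sin\log\log(1/t)$. Conversely, (iii) says that $t^{-\nu(t)}\to\infty$, so $\nu(t)>0$ for small $t$ and $\liminf\nu\ge0$. \qed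

\section{Sufficiency of $m'\in L^2$}\label{sec:suff}

To apply Theorem~\ref{thm:B} we need a scale $\ell$ on which $m$ is almost constant and with $\int m^2\ell^{-2}<\infty$. The first guess is $\ell=m/|m'|$. We modify it in three ways: the maximal function of $m'$ replaces $|m'|$, so that increments of $m$ are controlled; a factor $B\to0$ provides smallness without destroying integrability; and a supremum of cones makes $\ell$ Lipschitz.

\begin{lemma}\label{lem:smooth}
Let $m$ be absolutely continuous on $[0,T]$ with $m(0)=0$, $m>0$ on $(0,T]$ and $m'\in L^2(0,T)$. There are $T''>0$, $\mu\in C^\infty(0,T'')$ and $\ell$ satisfying \textup{(H1)--(H3)} on $(0,T'')$, with $\mu/m\to1$ as $t\to0^+$.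
\end{lemma}

\begin{proof}
Let $M=\mathcal{M}(m'\mathbf{1}_{(0,T)})$. Then $M\in L^2$ by (F4), $M>0$ because $m$ is not constant, and $|m(t)-m(s)|\le|t-s|M(s)$ for $s,t\in[0,T]$. Let $B(t)=(\int_0^tM^2)^{1/4}$. It is continuous, increasing, tends to $0$ at $0$, and $\int_0^TM^2B^{-2}dt=2B(T)^2<\infty$ by the substitution $y=B^4$. Put
\[
\ell_0(s)=\min\Big\{\frac s{32},\frac{B(s)m(s)}{M(s)}\Big\},\qquad\ell(t)=\sup_{0<s<T}\big(\ell_0(s)-\tfrac18|t-s|\big),
\]
with $\ell_0(s)=0$ if $M(s)=\infty$. Then $\ell$ is $\frac18$-Lipschitz and $\ell\ge\ell_0\ge0$.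

\emph{$\ell>0$ on $(0,T)$.} If $\ell(t)=0$, then $\ell_0(s)\le\frac18|t-s|$ for all $s$. For $s$ near $t$ we have $s/32>\frac18|t-s|$, so the minimum is the second entry, and $M(s)\ge8B(s)m(s)/|t-s|\ge c/|t-s|$ with $c>0$. This contradicts $M\in L^2$.

\emph{Integrability.} By Hardy's inequality, $\int m^2\ell^{-2}\le\int m^2\ell_0^{-2}\le\int(32^2m^2t^{-2}+M^2B^{-2})<\infty$.

\emph{Size of $\ell$ and variation of $m$.} Given $t$, choose $s$ with $\ell_0(s)-\frac18|t-s|\ge\frac12\ell(t)$. Then $\ell(t)\le2\ell_0(s)$ and $|t-s|\le8\ell_0(s)\le s/4$. Hence $s\le\frac43t$ and $\ell(t)\le s/16\le t/12$, which completes (H1). If $|t'-t|\le\ell(t)$, then $|t'-s|\le10\ell_0(s)$, so $|m(t')-m(s)|\le10B(s)m(s)$; this includes $t'=t$. For $t$ so small that $10B(\frac43t)\le\frac12$ we get $m(s)\le2m(t)$ and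
\begin{equation}\label{eq:mvar}
|m(t')-m(t)|\le40B(\tfrac43t)\,m(t)\qquad\text{if }|t'-t|\le\ell(t).
\end{equation}

\emph{Smoothing.} Start from a small $\tau_0>0$ and let $\tau_{j+1}=\tau_j-\ell(\tau_j)>0$. Then $\tau_j\downarrow0$, since at a positive limit $\tau$ continuity would give $\ell(\tau)=0$. Let $\chi$ be smooth and nondecreasing, with $\chi=0$ on $(-\infty,\frac13]$ and $\chi=1$ on $[\frac23,\infty)$. On $[\tau_{j+1},\tau_j]$ put
\[
\mu(t)=m(\tau_{j+1})+\big(m(\tau_j)-m(\tau_{j+1})\big)\chi\Big(\frac{t-\tau_{j+1}}{\ell(\tau_j)}\Big).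
\]
This function is constant near each $\tau_j$, hence smooth. Let $B_j=B(\frac43\tau_j)$. By \eqref{eq:mvar} at $t=\tau_j$, both $m$ and $\mu$ lie within $40B_jm(\tau_j)$ of $m(\tau_j)$ on $[\tau_{j+1},\tau_j]$, so $\mu/m\to1$, and $\mu\le2m$ if $\tau_0$ is small; (H3) follows. Since $\ell\le\frac98\ell(\tau_j)$ on this interval, $|\mu'|\le C_\chi B_j\mu/\ell$ and $|\mu''|\le C_\chi B_j\mu/\ell^2$ with $C_\chi$ depending only on $\chi$. For small $\tau_0$ we have $C_\chi B_j\le\frac18$ for all $j$, which is (H2). Take $T''=\tau_0$.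
\end{proof}

\begin{proof}[Proof of the ``if'' parts of Theorem~\ref{thm:C}]
Let $\lambda$ satisfy \eqref{eq:rate}, let $\tilde\mu$ be given by Lemma~\ref{lem:smooth}, and put $\tilde\lambda=\tilde\mu^{-2}$, so that $\tilde\lambda/\lambda\to1$. For every $\delta>0$, Theorem~\ref{thm:B} gives a solution with (i), (ii$'$), (iii), (iv) for the rate $\tilde\lambda$. Conditions (i) and (iv) do not involve the rate, and (iii) passes to $\lambda$. By scale invariance, $\|W_{\tilde\lambda}-W_\lambda\|_{\dot H^1\cap L^6}=\|W_{\tilde\lambda/\lambda}-W\|_{\dot H^1\cap L^6}\to0$, so (ii$'$) passes to $\lambda$. If $\lambda$ is differentiable and $t\mu'^2\to0$ for $\mu=\lambda^{-1/2}$, then (ii) follows from \eqref{eq:dtW}.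
\end{proof}

\section{Necessity of $m'\in L^2$}\label{sec:nec}

Throughout this section $u$ is a radial solution on $(0,t_0]$, $v=ru$, $\mu=\lambda^{-1/2}$ and $w=r\eta=v-\Phi(\mu(t),r)$. Condition (iv) is not used.

\subsection{Smallness in the cone}

\begin{lemma}\label{lem:wsmall}
If $\int_{|x|<s}(|\nabla\eta|^2+\eta^6)\,dx\to0$ as $s\to0^+$, then $\int_0^sw_r(s,r)^2dr\to0$.
\end{lemma}

\begin{proof}
By \eqref{eq:ident} and \eqref{eq:radial}, $\int_0^sw_r^2\,dr=\frac1{4\pi}\int_{|x|<s}|\nabla\eta|^2dx+s\,\eta(s,s)^2$. There is $r_0\in[s/2,s]$ with $s^3\eta(s,r_0)^6\le C\int_{|x|<s}\eta^6$, and Cauchy--Schwarz gives $|\eta(s,s)-\eta(s,r_0)|^2\le s^{-1}\int_0^s\eta_r^2r^2dr$. Hence $s\,\eta(s,s)^2\le C(\|\eta\|^2_{L^6(|x|<s)}+\|\nabla\eta\|^2_{L^2(|x|<s)})\to0$.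
\end{proof}

\begin{lemma}\label{lem:literal}
If $\lambda$ is differentiable and \textup{(ii), (iii)} hold, then $t\mu'(t)^2\to0$ and \textup{(ii$'$)} holds.
\end{lemma}

On the scale $r\sim t$ we have $v_t\approx\sqrt3\mu'$ by (ii), while $v$ is small; the equation converts the smallness of $v$ into smallness of averages of $v_t$.

\begin{proof}
Let $t_n\to0$ and $\hat v_n(\sigma,y)=t_n^{-1/2}v(t_n\sigma,t_ny)$, which solves $\partial_\sigma^2\hat v_n-\partial_y^2\hat v_n=\hat v_n^5y^{-4}$. By Lemma~\ref{lem:wsmall}, $|v(s,r)|\le\sqrt3\mu(s)+o(1)r^{1/2}$ for $r<s$, and $\mu(s)^2=o(s)$ by (iii). So $\hat v_n\to0$ uniformly on $[\frac34,1]\times[\frac14,\frac12]$. Fix $\zeta\in C_c^\infty(\frac14,\frac12)$ with $\int\zeta=1$, and put $J_n(\sigma)=\int\hat v_n\zeta\,dy$. Then $J_n\to0$ and $J_n''=\int(\hat v_n\zeta''+\hat v_n^5y^{-4}\zeta)\,dy\to0$ uniformly on $[\frac34,1]$. Taylor's formula $J_n(\frac34)=J_n(1)-\frac14J_n'(1)+O(\sup|J_n''|)$ gives $J_n'(1)\to0$. On the other hand $v_t=\mu'P(r/\mu^2)+r\eta_t$,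 so
\[
J_n'(1)=t_n^{1/2}\mu'(t_n)\int P\Big(\frac{t_ny}{\mu(t_n)^2}\Big)\zeta\,dy+t_n^{1/2}\int(r\eta_t)(t_n,t_ny)\,\zeta\,dy .
\]
The first integral tends to $\sqrt3$ by (iii). The second term is at most $\|\zeta\|_{L^2}(\int_0^{t_n}(r\eta_t)^2dr)^{1/2}$, which tends to $0$ by (ii). Hence $t_n^{1/2}\mu'(t_n)\to0$, and (ii$'$) follows from \eqref{eq:dtW}.
\end{proof}

It remains to prove \eqref{eq:rate} under the assumptions (i), (ii$'$), (iii), with $\lambda$ an arbitrary function. Fix $t_2<t_0$ so small that, by (i) and Lemma~\ref{lem:hardy}, $\int_0^\infty|e_-(t,r)|\,dr$ is bounded on $(0,t_2]$; constants that depend only on this bound are denoted by $C_*$. By (ii$'$) and Lemma~\ref{lem:wsmall},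
\[
\gamma(t)^2:=\sup_{s\le t}\int_0^s(w_r^2+v_t^2)(s,r)\,dr\to0\qquad(t\to0^+),
\]
and for $0<r\le s\le t$
\begin{equation}\label{eq:wpoint}
|w(s,r)|\le\gamma(t)r^{1/2},\qquad|v(s,r)|\le\sqrt3\mu(s)+\gamma(t)r^{1/2}.
\end{equation}

There are two difficulties. The function $\mu$ has no regularity, so $m$ must be read off from the solution. And $\gamma(t)\to0$ comes without a rate, so it cannot produce square integrability in time; as in the model, that must come from the energy fluxes, and $\gamma$ may serve only as a small factor.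

\subsection{Slow variation of $\mu$}

\begin{lemma}\label{lem:slow}
For each $K$, $\sup_{|s-t|\le K\mu(t)^2}|\mu(s)/\mu(t)-1|\to0$ as $t\to0^+$.
\end{lemma}

\begin{proof}
By (iii), for small $t$ all times between $s$ and $t$ lie in $[t/2,2t]$, and $2\mu(t)^2<t/2$. So the interval $[\mu(t)^2,2\mu(t)^2]$ is inside the cone at all these times, and Cauchy--Schwarz in $r$ gives
\[
\int_{\mu(t)^2}^{2\mu(t)^2}|v(s,r)-v(t,r)|\,dr\le|s-t|\,\mu(t)\gamma(2t)\le K\mu(t)^3\gamma(2t).
\]
Let $n=\mu(s)/\mu(t)$. By \eqref{eq:wpoint} and the scaling $\Phi(\mu(t)n,\mu(t)^2y)=\mu(t)\Phi(n,y)$,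
\[
d(n):=\int_1^2|\Phi(n,y)-\Phi(1,y)|\,dy\le(K+2\sqrt2)\gamma(2t).
\]
Since $\Phi(n,y)\le\min(\sqrt3n,y/n)$, the function $d$ extends continuously to the compact interval $[0,\infty]$, with positive values at the ends. From $\Phi(n,y)^2=y^2/(n^2+\frac{y^2}{3n^2})$ we see that $d(n)=0$ forces $n^2+\frac{y^2}{3n^2}=1+\frac{y^2}3$ for all $y\in[1,2]$, so $n=1$. Hence $n\to1$ uniformly.
\end{proof}

\subsection{The curve $\Gamma$ and the modulation parameter}

Lemma~\ref{lem:slow} controls $\mu$ only over time spans comparable to $\mu^2$, so we place $\Gamma$ at a large but fixed multiple of the bubble radius. Let $\Theta\ge5$ be an absolute constant, so large that $P(\rho)\ge1$ for $\rho\ge\Theta/5$; it will be increased once more at the end. Put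
\[
R(t)=\inf_{0<s\le t_2}\big(\Theta\mu(s)^2+\tfrac12|t-s|\big),\qquad V(t)=v(t,R(t)),\qquad\Gamma=\{r=R(t)\}.
\]
We define $m(t)$ as the scale of the bubble that has exactly the value of $v$ on $\Gamma$.

\begin{lemma}\label{lem:mod}
$R$ is $\frac12$-Lipschitz. For small $t$ (depending on $\Theta$ and $u$) we have $\frac12\Theta\mu^2\le R\le\Theta\mu^2<t$, and there is a unique $m(t)$ with $0<m(t)^2\le4R(t)/\Theta$ and $\Phi(m(t),R(t))=V(t)$. The function $m$ is locally absolutely continuous, $m/\mu\to1$ and $m(0^+)=0$.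
\end{lemma}

\begin{proof}
$R$ is an infimum of $\frac12$-Lipschitz functions; $s=t$ gives the upper bound, and $\Theta\mu^2<t$ by (iii). For the lower bound, terms with $|s-t|\ge\Theta\mu(t)^2$ are at least $\frac12\Theta\mu(t)^2$, and for $|s-t|<\Theta\mu(t)^2$ we have $\mu(s)^2\ge\frac12\mu(t)^2$ by Lemma~\ref{lem:slow}. On the open set $\mathcal{O}=\{(n,r):0<n^2<5r/\Theta\}$ we have $\Phi_m(n,r)=P(r/n^2)\ge1$; this gives uniqueness. The interval $[\mu/\sqrt2,\sqrt2\mu]$ consists of values $n$ with $n^2\le2\mu^2\le4R/\Theta$, and $|V-\Phi(\mu,R)|\le\gamma(t)\Theta^{1/2}\mu$ by \eqref{eq:wpoint}. When $\gamma(t)\Theta^{1/2}<1-1/\sqrt2$, the intermediate value theorem gives $m$ in this interval, with $|m-\mu|\le\gamma(t)\Theta^{1/2}\mu$. So $m/\mu\to1$ and $m^2\le2\mu^2=o(t)$. The map $(n,r)\mapsto(\Phi(n,r),r)$ is smooth and injective on $\mathcal{O}$ with Jacobian $\Phi_m\ge1$, so it has a $C^1$ inverse on an open set. Since $V$ and $R$ are locally absolutely continuous by Lemma~\ref{lem:rays}(e), so is $m$.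
\end{proof}

We must show that $m'\in L^2$ near $0$. Let $t_1\le t_2$ be so small that Lemma~\ref{lem:mod} holds on $(0,t_1]$, and let $0<\tau<t_1$. We will bound $\|m'\|_{L^2(\tau,t_1)}$ independently of $\tau$. Put $p_\Gamma(t)=t+R(t)$ and $q_\Gamma(t)=t-R(t)>0$; both are increasing with slopes in $[\frac12,\frac32]$. Let
\[
Z=\{(s,r):r\ge R(s),\ s-r\ge q_\Gamma(\tau),\ s+r\le p_\Gamma(t_1)\},
\]
see Figure~\ref{fig:Z}. For $(s,r)\in Z$ we have $q_\Gamma(s)\ge s-r\ge q_\Gamma(\tau)$ and $p_\Gamma(s)\le s+r\le p_\Gamma(t_1)$. So $\tau\le s\le t_1$ and $R(s)\le r<s$, and $Z$ is a compact subset of the cone and of $\{r>0\}$. The same inequalities show that the incoming ray through $(s,r)$ meets $\Gamma$ at a unique time in $[s,t_1]$ and the outgoing ray at a unique time in $[\tau,s]$; we call these times the \emph{feet}. Conversely, since $R$ is $\frac12$-Lipschitz, a ray that starts from $(t,R(t))$, $t\in[\tau,t_1]$, in the direction of increasing $r$ stays above $\Gamma$. The incoming one stays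 in $Z$ until it ends on the side $\Sigma_{\mathrm{out}}=Z\cap\{q=q_\Gamma(\tau)\}$, and the outgoing one until it ends on $\Sigma_{\mathrm{in}}=Z\cap\{p=p_\Gamma(t_1)\}$. On $Z$ we have $\mu(s)^2\le2R(s)/\Theta\le2r/\Theta$, so \eqref{eq:wpoint} gives
\begin{equation}\label{eq:Zsmall}
|v|\le C\gamma_1r^{1/2}\ \text{ on }Z,\qquad\gamma_1^2:=\Theta^{-1}+\gamma(t_1)^2 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (1.25,0.25)--(4.25,3.25)--(6.25,1.25)--cycle;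
\draw[->] (0,0)--(7.6,0) node[right] {$t$};
\draw[->] (0,0)--(0,3.9) node[above] {$r$};
\draw[dashed] (0,0)--(3.6,3.6) node[above] {$r=t$};
\draw[thick] (0,0)--(7,1.4) node[right] {$\Gamma$};
\draw[thick] (1.25,0.25)--(4.25,3.25)--(6.25,1.25);
\node at (2.15,1.65) {$\Sigma_{\mathrm{out}}$};
\node at (5.75,2.45) {$\Sigma_{\mathrm{in}}$};
\draw (5,1)--(3.5,2.5);
\fill (3.5,2.5) circle (1.5pt) node[above left] {$Y(t)$};
\draw[densely dashed] (3,0.6)--(4.2,1.8);
\fill (4.2,1.8) circle (1.5pt);
\draw[dotted] (1.25,0.25)--(1.25,0) node[below] {$\tau$};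
\draw[dotted] (3,0.6)--(3,0) node[below] {$t'$};
\draw[dotted] (5,1)--(5,0) node[below] {$t$};
\draw[dotted] (6.25,1.25)--(6.25,0) node[below] {$t_1$};
\end{tikzpicture}
\caption{The region $Z$ (shaded) above $\Gamma=\{r=R(t)\}$ (drawn straight, not to scale), bounded by the outgoing ray $\Sigma_{\mathrm{out}}$ and the incoming ray $\Sigma_{\mathrm{in}}$. The incoming ray with foot $t$ ends at $Y(t)\in\Sigma_{\mathrm{out}}$; each of its points lies on an outgoing ray (dashed) with foot $t'\le t$.}
\label{fig:Z}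
\end{figure}

\subsection{Fluxes through the null sides}

The next lemma is the only place where (i) is used. It corresponds to the bounds on $\phi'$ and $\psi'$ in the model.

\begin{lemma}\label{lem:sides}
If $\gamma_1$ is smaller than an absolute constant, then
\[
\int_{\Sigma_{\mathrm{out}}}\big(v_+^2+v^2r^{-2}\big)\,ds+\int_{\Sigma_{\mathrm{in}}}\big(v_-^2+v^2r^{-2}\big)\,ds\le C_*,
\]
where $s$ is time and $C_*$ does not depend on $\tau$.
\end{lemma}

\begin{proof}
Let $s_c=\frac12(p_\Gamma(t_1)+q_\Gamma(\tau))$ be the time of the corner. Identity \eqref{eq:fluxout} on $[\tau,s_c]$ with $q_0=q_\Gamma(\tau)$ gives $\int_{\Sigma_{\mathrm{out}}}\frac12v_+^2\le C_*+\int_{\Sigma_{\mathrm{out}}}G$. On $\Sigma_{\mathrm{out}}$, parametrized by $r$, the function $v$ is in $H^1$ with derivative $v_+$ by Lemma~\ref{lem:rays}(c). So \eqref{eq:six} and \eqref{eq:Zsmall} give $\int G\le C\gamma_1^4(\gamma_1^2+\int v_+^2)$. Since $\int v_+^2$ is finite, the last term is absorbed for small $\gamma_1$.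 Then \eqref{eq:hardy} and \eqref{eq:Zsmall} bound $\int v^2r^{-2}$. For $\Sigma_{\mathrm{in}}$, identity \eqref{eq:fluxin} on $[s_c,t_1]$ with $p_0=p_\Gamma(t_1)$ gives $\int_{\Sigma_{\mathrm{in}}}\frac12v_-^2\le C_*+\int_{\Sigma_{\mathrm{in}}}G$, and the derivative of $v$ in $r$ is $v_-$; the rest is unchanged.
\end{proof}

\subsection{Transport from the null sides to $\Gamma$}

For a free wave, $v_+$ is constant on incoming rays, and Lemma~\ref{lem:sides} would at once bound $v_+$ in $L^2(\Gamma)$. Here $\frac d{dr}v_+=-F$, and near $\Gamma$ the term $F\approx m^5r^{-4}$ integrates to about $\Theta^{-3}m^{-1}$. This need not be square integrable in time: $m^2=o(t)$ makes $\int_0m^{-2}dt$ diverge. The remedy is to transport the difference between $v_\pm$ and $\Phi_r$, with the scale frozen at the foot of the ray, because $\Phi_r$ obeys the same equation $\frac d{dr}\Phi_r=-\Phi^5r^{-4}$.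

For a.e.\ $t\in[\tau,t_1]$ both rays with foot $t$ are regular, since $p_\Gamma$ and $q_\Gamma$ are bi-Lipschitz. For such $t$ let
\[
h_+(t)=\sup|v_+-\Phi_r(m(t),r)|,\qquad h_-(t)=\sup|v_--\Phi_r(m(t),r)|,
\]
the suprema being taken over the part in $Z$ of the incoming, respectively outgoing, ray with foot $t$. Let $H=h_++h_-$, extended by $0$ outside $[\tau,t_1]$. Let $Y(t)\in\Sigma_{\mathrm{out}}$ be the endpoint of the incoming ray with foot $t$. Its time is $\frac12(p_\Gamma(t)+q_\Gamma(\tau))$, whose slope in $t$ lies in $[\frac14,\frac34]$; hence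
\begin{equation}\label{eq:feet}
\int_\tau^{t_1}g(Y(t))\,dt\le4\int_{\Sigma_{\mathrm{out}}}g\,ds\qquad(g\ge0),
\end{equation}
and the same holds for the endpoints on $\Sigma_{\mathrm{in}}$, whose time is $\frac12(p_\Gamma(t_1)+q_\Gamma(t))$. On a regular incoming ray, $v_+$ equals $v_+(Y(t))$ plus an integral of the continuous function $F$ along the ray. So $h_+$ is measurable, and $h_+(t)\le|v_+(Y(t))|+C_\tau$, because $F$ is bounded on $Z$ and $m$ is bounded below on $[\tau,t_1]$. The same applies to $h_-$. By \eqref{eq:feet} and Lemma~\ref{lem:sides}, $H\in L^2$, so far with a bound that depends on $\tau$.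

\medskip
\noindent\emph{Step 1: $|m'|\le H$ a.e.\ on $[\tau,t_1]$.} Differentiate $\Phi(m,R)=V$ with Lemma~\ref{lem:rays}(e), and write $R'\Phi_r=\frac12(1+R')\Phi_r-\frac12(1-R')\Phi_r$:
\[
m'\Phi_m=\tfrac12(1+R')(v_+-\Phi_r)-\tfrac12(1-R')(v_--\Phi_r)\qquad\text{on }\Gamma .
\]
Since $\Phi_m\ge1$ and $|R'|\le\frac12$, the claim follows.

\medskip
\noindent\emph{Step 2: the difference $v-\Phi$ along a ray.} On the incoming ray with foot $t$ let $D(r)=v-\Phi(m(t),r)$ and $M=\mathcal{M}H(t)$. We claim that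
\begin{equation}\label{eq:D}
|D(r)|\le C\min\big(rM,\ \gamma_1r^{1/2}\big).
\end{equation}
The second bound follows from \eqref{eq:Zsmall} and $\Phi\le\sqrt3m(t)\le C(r/\Theta)^{1/2}$. For the first, the definition of $m$ gives $D(R(t))=0$, and $D'=v_--\Phi_r(m(t),r)$. The derivative $v_-$ is controlled by $h_-$ at the foot $t'=t'(r)\le t$ of the outgoing ray through the point at radius $r$. This foot is determined by $q_\Gamma(t')=p_\Gamma(t)-2r$, so
\[
0\le t-t'=2r-R(t)-R(t')\le2r,
\]
and $r\mapsto t'(r)$ is bi-Lipschitz with $|dr|=\frac12q_\Gamma'|dt'|\le\frac34|dt'|$. Hence for a.e.\ $r$ this outgoing ray is regular, and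
\[
|D'(r)|\le h_-(t')+|\Phi_r(m(t'),r)-\Phi_r(m(t),r)| .
\]
We have $m(t')^2\le\frac4\Theta(R(t)+\frac12(t-t'))\le8r/\Theta$ and $m(t)^2\le4r/\Theta$. So for $n$ between $m(t')$ and $m(t)$, $|\Phi_{rm}(n,r)|\le Cn^4r^{-3}\le C\Theta^{-2}r^{-1}$ by \eqref{eq:Phider} and \eqref{eq:Qbounds}. By Step 1 the last term in the display is at most $C\Theta^{-2}r^{-1}\int_{t'}^tH\le CM$. Also $\int_{R(t)}^rh_-(t'(\varrho))\,d\varrho\le\frac34\int_{t'(r)}^tH\le\frac32rM$. Integrating $D'$ from $R(t)$ to $r$ gives $|D(r)|\le CrM$.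

\medskip
\noindent\emph{Step 3: bound for $h_+$.} On a regular incoming ray with foot $t$, write $m=m(t)$ and $\Phi=\Phi(m,r)$. Then $\frac d{dr}(v_+-\Phi_r)=-(v^5-\Phi^5)r^{-4}$, and $|v^5-\Phi^5|\le C(m^4|D|+|D|^5)$. Integrating from the endpoint $Y=Y(t)$, at radius $r_Y$,
\[
h_+(t)\le|v_+(Y)|+\Phi_r(m,r_Y)+C\int_{R(t)}^{r_Y}\big(m^4|D|+|D|^5\big)r^{-4}\,dr .
\]
The linear term is small because $\Gamma$ is far from the bubble: by \eqref{eq:D} and $m^2\le4R/\Theta$,
\[
\int_{R(t)}^{r_Y}m^4|D|r^{-4}dr\le CM\int_{R(t)}^\infty m^4r^{-3}dr\le CMm^4R(t)^{-2}\le C\Theta^{-2}M .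
\]
The quintic term needs both bounds in \eqref{eq:D}. They cross at $r_*=\gamma_1^2/M^2$, and for $0<M<\infty$
\[
\int_0^\infty\min(rM,\gamma_1r^{1/2})^5r^{-4}dr=\tfrac12M^5r_*^2+2\gamma_1^5r_*^{-1/2}=\tfrac52\gamma_1^4M .
\]
(If $M=0$ the integrand vanishes, and $M<\infty$ a.e.) For the boundary term, $\Phi_r\le Cm^5r^{-3}\le C\Theta^{-2}m/r$ on the ray. Since $Q(\rho)\ge1$ for $\rho^2\ge\frac32$ and $r/m^2\ge\Theta/4\ge\frac54$, we have $m\le\Phi\le|v|+|D|$. Therefore $\Phi_r(m,r_Y)\le C|v(Y)|/r_Y+C\Theta^{-2}M$, and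
\begin{equation}\label{eq:hplus}
h_+(t)\le|v_+(Y(t))|+C\frac{|v(Y(t))|}{r_{Y(t)}}+C\big(\Theta^{-2}+\gamma_1^4\big)\mathcal{M}H(t).
\end{equation}

\medskip
\noindent\emph{Step 4: bound for $h_-$.} On the outgoing ray with foot $t$, the point at radius $r$ lies on the incoming ray with foot $t'\ge t$ given by $p_\Gamma(t')=q_\Gamma(t)+2r$. So $0\le t'-t=2r-R(t)-R(t')\le2r$, $dr=\frac12p_\Gamma'dt'\le\frac34dt'$, and again $m(t')^2\le8r/\Theta$. Now $D'=v_+-\Phi_r(m(t),r)$ is bounded by $h_+(t')$ plus the same difference of $\Phi_r$, so \eqref{eq:D} holds, the averages of $H$ being taken over $[t,t']$. On a regular ray $\frac d{dr}(v_--\Phi_r)=-(v^5-\Phi^5)r^{-4}$, and Step 3 gives \eqref{eq:hplus} for $h_-$, with $v_-$ in place of $v_+$ and the endpoint on $\Sigma_{\mathrm{in}}$.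

\medskip
\noindent\emph{Step 5: closing the estimate.} Take $L^2(\tau,t_1)$ norms in the bounds for $h_\pm$. By \eqref{eq:feet}, Lemma~\ref{lem:sides} and (F4),
\[
\|H\|_{L^2}\le C_*+C_3\big(\Theta^{-2}+\gamma_1^4\big)\|H\|_{L^2}
\]
with an absolute constant $C_3$. Since $\gamma_1^2=\Theta^{-1}+\gamma(t_1)^2$, we can fix $\Theta$ large and then $t_1$ small so that $C_3(\Theta^{-2}+\gamma_1^4)\le\frac12$ and Lemma~\ref{lem:sides} applies. As $\|H\|_{L^2}<\infty$, we obtain $\|m'\|_{L^2(\tau,t_1)}\le\|H\|_{L^2}\le2C_*$ for every $\tau$.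

\begin{proof}[Proof of the ``only if'' parts of Theorem~\ref{thm:C}]
Assume (i), (ii$'$), (iii). Letting $\tau\to0$ in Step 5 gives $m'\in L^2(0,t_1)$. With Lemma~\ref{lem:mod}, $m$ extends by $m(0)=0$ to an absolutely continuous function on $[0,t_1]$, and $\lambda m^2=(m/\mu)^2\to1$. This is \eqref{eq:rate}. If $\lambda$ is differentiable and (i)--(iv) hold, Lemma~\ref{lem:literal} gives $t\mu'^2\to0$ and (ii$'$), and \eqref{eq:rate} follows from the first part.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]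
If $\lambda$ is a rate, \eqref{eq:rate} holds, and Hardy's inequality gives $\int_0m^2t^{-2}dt<\infty$. Since $\lambda m^2\to1$, this is $\int_0\frac{dt}{t^2\lambda}<\infty$. Conversely, let $|t\lambda'|\le K\lambda$ and $\int_0\mu^2t^{-2}dt<\infty$. Then $|\mu'|\le\frac K2\mu/t$, so $\mu'\in L^2$ near $0$. Also $\mu(s)\ge2^{-K/2}\mu(t)$ for $s\in[t,2t]$, so $\mu(t)^2/t\le2^{K+1}\int_t^{2t}\mu^2s^{-2}ds\to0$. Hence $\mu(0^+)=0$ and $t\mu'^2\le\frac{K^2}4\mu^2/t\to0$, and Theorem~\ref{thm:C}(2) applies with $m=\mu$. For $\lambda=t^{-1}|\log t|^b$ we have $t\lambda'/\lambda=-1+b/\log t$, which is bounded for small $t$, and $\int_0t^{-1}|\log t|^{-b}dt<\infty$ if and only if $b>1$.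
\end{proof}

\begin{thebibliography}{1}

\bibitem{DHKS}
Roland Donninger, Min Huang, Joachim Krieger, Wilhelm Schlag,
\emph{Exotic blowup solutions for the $u^5$ focusing wave equation in $\mathbb{R}^3$},
arXiv:1212.4718 (2012).

\end{thebibliography}
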